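# Unitarily equivalent submodules of the Drury–Arveson module

## 1. The spaces $H_\nu$, their submodules, and unitary equivalence

Throughout, $n\ge 1$, $\mathbb B^n$ is the open unit ball of $\mathbb C^n$, and $\sigma$ is the normalized surface measure on $\partial\mathbb B^n$. Polynomials are elements of $\mathbb C[z_1,\dots,z_n]$. We write $(\nu)_k=\nu(\nu+1)\cdots(\nu+k-1)$, with $(\nu)_0=1$.

**Definition (the spaces $H_\nu$).** For $\nu>0$, $H_\nu$ is the reproducing kernel Hilbert space of holomorphic functions on $\mathbb B^n$ with kernel $(1-\langle z,w\rangle)^{-\nu}$. The case $\nu=1$ is the *Drury–Arveson module* $H^2_n=H_1$.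

The norm can be read off from the kernel. Since $\langle z,w\rangle^k=\sum_{|\alpha|=k}\frac{k!}{\alpha!}z^\alpha\bar w^\alpha$,
$$(1-\langle z,w\rangle)^{-\nu}=\sum_k\frac{(\nu)_k}{k!}\langle z,w\rangle^k=\sum_\alpha\frac{(\nu)_{|\alpha|}}{\alpha!}z^\alpha\bar w^\alpha .$$
So the monomials are orthogonal in $H_\nu$, with $\|z^\alpha\|_\nu^2=\alpha!/(\nu)_{|\alpha|}$, and $H_\nu$ consists of the power series $\sum a_\alpha z^\alpha$ with $\sum|a_\alpha|^2\alpha!/(\nu)_{|\alpha|}<\infty$. Polynomials are dense. When no index is printed, $\|\cdot\|$ on $H^2_n$ means $\|\cdot\|_1$.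

*Example.* In $H^2_2$ we have $\|z^\alpha\|^2=\alpha!/|\alpha|!$. Thus $\|1\|=\|z_1\|=\|z_1^2\|=1$, but $\|z_1z_2\|^2=\tfrac12$. For $n=1$, $H_1$ is the Hardy space $H^2(\mathbb D)$.

Multiplication by $z_i$ sends monomials to mutually orthogonal monomials and
$$\frac{\|z_iz^\alpha\|_\nu^2}{\|z^\alpha\|_\nu^2}=\frac{\alpha_i+1}{\nu+|\alpha|}\le\max(1,1/\nu),$$
so it is bounded. Hence $H_\nu$ is a Hilbert module over $\mathbb C[z_1,\dots,z_n]$ under $(p,f)\mapsto pf$.

**Definition (submodule).** A *submodule* of $H_\nu$ is a closed subspace $\mathcal S$ with $z_i\mathcal S\subseteq\mathcal S$ for $i=1,\dots,n$. It is *proper* if $\mathcal S\ne H_\nu$; equivalently $1\notin\mathcal S$, because if $1\in\mathcal S$ then $\mathcal S$ contains all polynomials, which are dense.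

*Example.* $\{f\in H^2_2: f(0)=0\}$ is a proper submodule. So is $[z_1]$, the closure of $\{pz_1: p \text{ a polynomial}\}$; all its elements vanish on $\{z_1=0\}$.

**Definition (module map, unitary equivalence).** A linear map $V$ from a submodule $\mathcal S$ into $H_\nu$ is a *module map* if $V(z_if)=z_iVf$ for all $f\in\mathcal S$ and all $i$; then $V(pf)=p\,Vf$ for every polynomial $p$. Two submodules are *unitarily equivalent*, $\mathcal S_1\cong\mathcal S_2$, if there is a unitary module map from $\mathcal S_1$ onto $\mathcal S_2$.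

*Example.* Let $n=1$, $\nu=1$. Multiplication by $z$ is isometric on $H^2(\mathbb D)$, so $zH^2\cong z^2H^2$ by $f\mapsto zf$. These are different proper submodules.

*Non-example.* In $H^2_2$ the swap $f(z_1,z_2)\mapsto f(z_2,z_1)$ is unitary and carries $[z_1]$ onto $[z_2]$, but it is not a module map: it turns multiplication by $z_1$ into multiplication by $z_2$. The map $pz_1\mapsto pz_2$ respects multiplication but is not isometric: for $p=z_1$ it sends $z_1^2$, of norm $1$, to $z_1z_2$, of squared norm $\frac12$.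

Two general facts will be used repeatedly.

**Fact P (polarization).** If two sesquilinear forms on the polynomials satisfy $\Phi(p,p)=\Psi(p,p)$ for all $p$, then $\Phi=\Psi$, because $4\Phi(p,q)=\sum_{k=0}^3 i^k\Phi(p+i^kq,p+i^kq)$.

**Fact S.** Let $\mu$ be a finite positive Borel measure on a compact $K\subset\mathbb C^n$ and $\beta\in L^1(\mu)$. If $\int p\bar q\,\beta\,d\mu=0$ for all polynomials $p,q$, then $\beta=0$ $\mu$-a.e. Indeed, the span of the functions $p\bar q$ is an algebra with unit, closed under conjugation, that separates points. By Stone–Weierstrass it is dense in $C(K)$, so the measure $\beta\,d\mu$ is zero.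

## 2. Can two different proper submodules be unitarily equivalent?

On the Hardy space of the disc, as we saw, the answer is yes. For the Drury–Arveson module with $n>1$ the problem is posed in Jaydeb Sarkar, "Applications of Hilbert Module Approach to Multivariable Operator Theory", arXiv:1409.7832 (2014). Two facts are known: (i) if $\mathcal S_1\subseteq\mathcal S_2$ are submodules of $H_n^2$, then $\mathcal S_1\cong\mathcal S_2$ if and only if $\mathcal S_1=\mathcal S_2$; (ii) if a submodule $\mathcal S$ of $H^2_n$ is isometrically isomorphic to $H^2_n$ as a Hilbert module, then $\mathcal S=H^2_n$. We are asked whether there are proper submodules $\mathcal S_1\ne\mathcal S_2$ of $H^2_n$, $n>1$, with $\mathcal S_1\cong\mathcal S_2$. The answer is no.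

**Theorem A.** Let $n>1$.

1. If $f,g\in H^2_n$ and $\|pf\|=\|pg\|$ for all $p\in\mathbb C[z_1,\dots,z_n]$, then $g=cf$ with $|c|=1$.
2. If $\mathcal S\subseteq H^2_n$ is a nonzero submodule and $V:\mathcal S\to H^2_n$ is an isometric module map, then $Vf=cf$ for all $f\in\mathcal S$, with a constant $|c|=1$.
3. Hence $\mathcal S_1\cong\mathcal S_2$ implies $\mathcal S_1=\mathcal S_2$.

**Theorem B.** Let $n\ge1$, $\nu>0$. Statements 1–3 with $H_\nu$ in place of $H^2_n$ hold if $\nu\ne n$. If $\nu=n$ (the Hardy space of the ball) they all fail, even for proper submodules.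

**Proposition C.** For $n\ge1$ there are $r$ and polynomials $F,G\in H^2_n\otimes\mathbb C^r$ with $\|pF\|=\|pG\|$ for all polynomials $p$, hence $[F]\cong[G]$ via $pF\mapsto pG$, but $G\ne WF$ for every constant matrix $W$.

Theorem A is the case $\nu=1$, $n\ge2$ of Theorem B. Facts (i) and (ii) are not used in the proof.

## 3. From submodules to pairs of functions

The purpose of this section is to remove the submodules: statement 1 implies statement 2, which implies statement 3, in every $H_\nu$.

**Statement 1 implies statement 2.** Let $V:\mathcal S\to H_\nu$ be an isometric module map. For $f\in\mathcal S$ and every polynomial $p$,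
$$\|pf\|=\|V(pf)\|=\|p\,Vf\|.$$
By statement 1, $Vf=c_ff$ with $|c_f|=1$. So every nonzero vector of $\mathcal S$ is an eigenvector of $V$. If $f_1,f_2\in\mathcal S$ are linearly independent, then
$$c_{f_1+f_2}(f_1+f_2)=V(f_1+f_2)=c_{f_1}f_1+c_{f_2}f_2$$
forces $c_{f_1}=c_{f_2}$. If they are dependent and nonzero, the eigenvalues agree by linearity. So $V$ is a scalar $c$ with $|c|=1$.

**Statement 2 implies statement 3.** If $\mathcal S_1=0$, then $\mathcal S_2=0$. Otherwise a unitary module map $U:\mathcal S_1\to\mathcal S_2\subseteq H_\nu$ is an isometric module map into $H_\nu$, so $U=c\cdot\mathrm{id}$ and $\mathcal S_2=U\mathcal S_1=\mathcal S_1$.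

From now on the object of study is a pair $f,g\in H_\nu$ with $\|pf\|_\nu=\|pg\|_\nu$ for all $p$. If $f=0$, then $p=1$ gives $g=0$, and $g=cf$ holds with $c=1$. So we may assume $f\neq 0$.

## 4. Norms computed on the sphere, and the cases $f=1$ and $f$ homogeneous

**The norm as a weighted sum over degrees.** We want to compare all the spaces $H_\nu$ with one fixed space, $L^2(\sigma)$. Monomials are orthogonal in $L^2(\sigma)$ by invariance of $\sigma$ under $z_j\mapsto e^{it_j}z_j$. For their norms, integrate in polar coordinates with $k=|\alpha|$: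
$$\pi^n\alpha!=\int_{\mathbb C^n}|z^\alpha|^2e^{-|z|^2}dV=C\,\Gamma(k+n)\int|z^\alpha|^2d\sigma ,$$
where $C$ does not depend on $\alpha$. The case $\alpha=0$ gives $C=\pi^n/\Gamma(n)$, so $\|z^\alpha\|_\sigma^2=\alpha!/(n)_{|\alpha|}$. Write $h=\sum_kh_k$ for the homogeneous expansion, with $h_k=0$ for $k<0$. Comparing with $\|z^\alpha\|^2_\nu=\alpha!/(\nu)_{|\alpha|}$ we get
$$\|h\|_\nu^2=\sum_kw_k^{(\nu)}\|h_k\|_\sigma^2,\qquad w_k^{(\nu)}=\frac{(n)_k}{(\nu)_k}. \tag{1}$$
For $\nu=n$ all weights are $1$: $H_n$ is the Hardy space of the ball.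

On the sphere $\sum_i|z_i|^2=1$, and $z_ih_k$ is homogeneous of degree $k+1$. Hence
$$\sum_i\|z_ih\|_\nu^2=\sum_kw_{k+1}^{(\nu)}\|h_k\|_\sigma^2,\qquad\frac{w^{(\nu)}_{k+1}}{w^{(\nu)}_k}=\frac{n+k}{\nu+k}. \tag{2}$$

**The case $f=1$ in $H^2_n$, $n>1$.** Suppose $\|p\|=\|pg\|$ for all $p$. Taking $p=1$ gives $\sum_kw_k\|g_k\|_\sigma^2=1$, where $w_k=w_k^{(1)}$. Summing over $p=z_1,\dots,z_n$ and using (2) gives
$$\sum_k\frac{n+k}{1+k}\,w_k\|g_k\|_\sigma^2=\sum_i\|z_i\|^2=n=n\sum_kw_k\|g_k\|^2_\sigma .$$
For $n>1$ and $k\ge1$ we have $\frac{n+k}{1+k}<n$. So $g_k=0$ for $k\ge1$, and $g$ is a unimodular constant.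

**The case $f$ homogeneous of degree $m$, $n\ge3$.** Let us push the same averaging. Since $\sum_{|\alpha|=N}\frac{N!}{\alpha!}|z^\alpha|^2=|z|^{2N}=1$ on the sphere,
$$\sum_{|\alpha|=N}\frac{N!}{\alpha!}\|z^\alpha h\|^2=\sum_kw_{k+N}\|h_k\|_\sigma^2 .$$
Put $x_k=\|g_k\|_\sigma^2$ and $y=\|f\|_\sigma^2$. Then $\sum_kw_{k+N}x_k=w_{m+N}\,y$ for all $N\ge0$. Here $w_k=\binom{n+k-1}{n-1}$ is a polynomial in $k$ of degree exactly $n-1$. The $i$-th difference of $w$, for $0\le i\le n-1$, has degree $n-1-i$ and is a combination of the shifts $w_{k+N}$, $N\le i$. So these shifts span all polynomials of degree at most $n-1$, and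
$$\sum_kq(k)x_k=q(m)\,y\qquad\text{for all polynomials } q \text{ with }\deg q\le n-1 .$$
If $n\ge3$, take $q(k)=(k-m)^2$ to get $x_k=0$ for $k\ne m$. So $g$ is homogeneous of degree $m$. For a homogeneous $p$ both norms in $\|pf\|=\|pg\|$ carry the same weight, so by Fact P applied on each degree, $\int p\bar q(|f|^2-|g|^2)d\sigma=0$ for homogeneous $p,q$ of equal degree. For unequal degrees the integral vanishes because $|f|^2-|g|^2$ and $\sigma$ are invariant under $z\mapsto e^{it}z$. Fact S gives $|f|=|g|$ on the sphere, hence on $\mathbb C^n$. The quotient $g/f$ is holomorphic and unimodular on the connected set $\{f\ne0\}$, so it is constant.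

**Where averaging stops.** For $n=2$ only $\deg q\le1$ is available, and this does not suffice. Take $f=z_1$ and $g=\frac12+\frac{\sqrt3}2z_1^2$. Then $y=\frac12$ and $x_0=\frac14$; since $\|z_1^2\|_\sigma^2=\frac{2}{2\cdot3}=\frac13$, also $x_2=\frac14$. So $\sum x_k=y$ and $\sum kx_k=\frac12=1\cdot y$, and all the averaged tests agree. A non-homogeneous polynomial separates the two: for $p=1+z_1^2$ and $s=\frac{\sqrt3}2$,
$$\|pf\|^2=\|z_1\|^2+\|z_1^3\|^2=2,\qquad\|pg\|^2=\tfrac14+(\tfrac12+s)^2+s^2=2+\tfrac{\sqrt3}2 .$$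
So we need a way to use all $p$ at once.

## 5. Raising the weight from $\nu$ to $\nu+1$, and the barrier at $\nu=n$

The natural way to use all $p$ at once is a measure. If $\|h\|^2=\int|h|^2d\mu$, then polarization and Fact S give $|f|=|g|$ $\mu$-a.e.

**Weights $\nu>n$.** Here such a measure exists. For $k=|\alpha|$,
$$\int_0^1r^{2k+2n-1}(1-r^2)^{\nu-n-1}dr=\frac12\,\frac{\Gamma(k+n)\Gamma(\nu-n)}{\Gamma(k+\nu)} .$$
Multiplying by $\|z^\alpha\|^2_\sigma=\alpha!\,\Gamma(n)/\Gamma(n+k)$ leaves a constant times $\alpha!/(\nu)_k$. Thus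
$$\|h\|_\nu^2=C\int_{\mathbb B^n}|h|^2(1-|z|^2)^{\nu-n-1}dV .$$
Suppose $\|pf\|_\nu=\|pg\|_\nu$ for all $p$, with $f\ne0$. By Facts P and S on the closed ball (the finite measure $(1-|z|^2)^{\nu-n-1}dV$ on $\mathbb B^n$ is extended by zero to the boundary), $|f|^2=|g|^2$ a.e., hence everywhere in $\mathbb B^n$ by continuity. Then $g/f$ is holomorphic and unimodular on $\mathbb B^n\setminus f^{-1}(0)$. This set is connected and dense, so $g=cf$ with $|c|=1$. **Statement 1 is proved for $\nu>n$.**

**No measure for $H^2_n$, $n>1$.** If $\|h\|^2=\int|h|^2d\mu$ for some measure $\mu$ on the closed ball, then $\sum_i\|z_i\cdot1\|^2=\int|z|^2d\mu\le\|1\|^2=1$. But the left side is $n$.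

**The weight-raising identity.** The failure of that inequality is itself useful, since the excess turns out to be another norm of the same family. From (2),
$$w_{k+1}^{(\nu)}-w_k^{(\nu)}=\frac{n-\nu}{\nu+k}\,w_k^{(\nu)}=(n-\nu)\frac{(n)_k}{(\nu)_{k+1}}=\frac{n-\nu}\nu\,\frac{(n)_k}{(\nu+1)_k}=\frac{n-\nu}\nu\,w_k^{(\nu+1)} .$$
Also $w_k^{(\nu+1)}=\frac\nu{\nu+k}w_k^{(\nu)}\le w_k^{(\nu)}$, so $H_\nu\subseteq H_{\nu+1}$. Therefore
$$\sum_i\|z_ih\|_\nu^2-\|h\|_\nu^2=\frac{n-\nu}\nu\,\|h\|_{\nu+1}^2,\qquad h\in H_\nu\subseteq H_{\nu+1}. \tag{3}$$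
Apply (3) to $h=pf$ and to $h=pg$. The polynomials $z_ip$ are among those tested, so for $\nu\ne n$
$$\|pf\|_\nu=\|pg\|_\nu\ \ \forall p\quad\Longrightarrow\quad\|pf\|_{\nu+1}=\|pg\|_{\nu+1}\ \ \forall p. \tag{4}$$

**Weights $0<\nu<n$ with $n-\nu\notin\mathbb Z$.** Iterate (4). The factors met are $\frac{n-\nu-j}{\nu+j}$, which never vanish. After $L$ steps with $\nu+L>n$ we have $\|pf\|_{\nu+L}=\|pg\|_{\nu+L}$ for all $p$, and the case of weights greater than $n$ gives $g=cf$. **Statement 1 is proved for these $\nu$.**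

**The barrier.** For $\nu=1$ the iteration runs $1\to2\to\cdots\to n$, and at $\nu=n$ the factor $n-\nu$ is zero: (3) reads $\sum_i\|z_ih\|_n^2=\|h\|_n^2$ and says nothing about $\|h\|_{n+1}$. At level $n$ we learn only that $|f|=|g|$ a.e. on the sphere, in terms of boundary values. That is not enough, as the second half of Theorem B shows.

**Failure of statements 1–3 at $\nu=n$.** Recall that $H_n$ consists of the holomorphic $h$ with $\sup_{r<1}\int|h(r\zeta)|^2d\sigma<\infty$ (the integral is $\sum r^{2k}\|h_k\|_\sigma^2$). Such an $h$ has radial limits $\sigma$-a.e., is the Poisson integral of them, and $\|h\|_n$ is their $L^2(\sigma)$ norm. An *inner function* on $\mathbb B^n$ is a bounded holomorphic function whose radial limits have modulus $1$ a.e.; for example $z^m$ when $n=1$. Let $\theta$ be a nonconstant inner function: $\theta=z$ if $n=1$, while for $n\ge2$ such functions exist by theorems of A. B. Aleksandrov (1982) and E. Løw (1982).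

For $h\in H_n$ the function $\theta h$ is in $H_n$ and its boundary values have modulus $|h|$ a.e., so multiplication by $\theta$ is an isometric module map. Hence $\mathcal S_1=\theta H_n$ and $\mathcal S_2=\theta^2H_n$ are closed submodules, and $\theta h\mapsto\theta^2h$ shows $\mathcal S_1\cong\mathcal S_2$. Suppose $\mathcal S_1=\mathcal S_2$ or $\mathcal S_1=H_n$. In the first case $\theta=\theta^2h$, in the second $1=\theta h$, for some $h\in H_n$; so $1=\theta h$ either way. Then $|h|=1$ a.e. on the sphere, so $|h|\le1$ in $\mathbb B^n$ by the Poisson formula. With $|\theta|\le1$ and $\theta h=1$ this forces $|\theta|\equiv1$ in $\mathbb B^n$, so $\theta$ is constant, a contradiction. So $\mathcal S_1\ne\mathcal S_2$, and both are proper because $\mathcal S_2\subseteq\mathcal S_1\neq H_n$. Statement 3 fails for $\nu=n$; since $1\Rightarrow2\Rightarrow3$, statements 1 and 2 fail as well.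

## 6. The Dirichlet sum at level $n-1$, and the case of polynomials $f,g$

The remaining weights are $\nu\in\{1,\dots,n-1\}$, $n\ge2$. The iteration passes through level $n-1$ just before the barrier, and two levels are worth more than one. Since
$$w_k^{(n-1)}=\frac{(n)_k}{(n-1)_k}=\frac{n-1+k}{n-1}=1+\frac k{n-1},$$
the quantity
$$\mathcal D(h):=\sum_kk\,\|h_k\|_\sigma^2=(n-1)\left(\|h\|_{n-1}^2-\|h\|_n^2\right) \tag{5}$$
is known as well: equality of norms at levels $n-1$ and $n$ gives $\mathcal D(pf)=\mathcal D(pg)$ for all $p$. An inner factor leaves the norm at level $n$ unchanged, but it changes $\mathcal D$.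

**Polynomials $f$ and $g$.** Let us see what $\mathcal D$ gives when there are no convergence problems. Let $R=\sum z_i\partial_i$, so that $Rh_k=kh_k$ and, for polynomials, $\mathcal D(h)=\int(Rh)\bar h\,d\sigma$. Level $n$ gives $|f|=|g|$ on the sphere by Facts P and S. Polarizing $\mathcal D(pf)=\mathcal D(pg)$,
$$\int\left((Rp)\bar q\,|f|^2+p\bar q\,(Rf)\bar f\right)d\sigma=\int\left((Rp)\bar q\,|g|^2+p\bar q\,(Rg)\bar g\right)d\sigma .$$
The first terms cancel, so $(Rf)\bar f=(Rg)\bar g$ on the sphere. Fix $\zeta\in\partial\mathbb B^n$ and put $u(\lambda)=f(\lambda\zeta)$, $v(\lambda)=g(\lambda\zeta)$, with $u\not\equiv0$. On the unit circle $\lambda u'\bar u=\lambda v'\bar v$ and $|u|=|v|$. Multiplying the first relation by $uv$ gives $|u|^2(u'v-uv')=0$ there. The polynomial $u$ has finitely many zeros, so $u'v-uv'=0$ on the circle apart from finitely many points, hence identically. So $v/u$ is constant on each slice. This is the mechanism: *the modulus and the logarithmic derivative on the boundary determine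 the function on each slice*.

**Where this stops for general $f,g$.** We know only $\sum_kk\|f_k\|_\sigma^2<\infty$. The sum $\sum k^2\|f_k\|_\sigma^2$ may diverge, and then $Rf$ has no boundary values in $L^2(\sigma)$ and the product $(Rf)\bar f$ on the sphere has no meaning in that sense.

**The way around.** On a slice, $|u|=|v|$ on the circle means $u=\theta_1O$, $v=\theta_2O$ with the same outer function $O$ and inner $\theta_1,\theta_2$. Formally $u'/u=O'/O+\theta_1'/\theta_1$. The part that may have no boundary values, $O'/O$, is common to $u$ and $v$ and should cancel. What remains are the derivatives of inner functions at the boundary, and the Julia–Carathéodory theorem controls exactly those. So there are two tasks: the one-variable theorem (Sections 7 and 8), and a transfer of the hypothesis to slices without ever forming $Rf$ on the sphere (Section 9).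

## 7. Angular derivatives and the Dirichlet integral of $\theta h$

Let $m$ be the normalized Lebesgue measure on the circle $\mathbb T$, and $H^2=H^2(\mathbb D)$. For $F=\sum F_k\lambda^k\in H^2$ put
$$D(F)=\sum_kk|F_k|^2\in[0,\infty],\qquad F_r(\zeta)=F(r\zeta)\quad(0<r<1).$$
For example, $D(\lambda^m)=m$. Boundary values on $\mathbb T$ are nontangential limits.

**Definition.** For a nonconstant holomorphic $\theta:\mathbb D\to\mathbb D$ and $\zeta\in\mathbb T$,
$$\delta_\theta(\zeta)=\liminf_{z\to\zeta}\frac{1-|\theta(z)|}{1-|z|} .$$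
For constant unimodular $\theta$ put $\delta_\theta=0$.

For nonconstant $\theta$ we always have $\delta_\theta(\zeta)>0$: Schwarz–Pick gives $|\theta(z)|\le\frac{|\theta(0)|+|z|}{1+|\theta(0)||z|}$, whence $\frac{1-|\theta(z)|}{1-|z|}\ge\frac{1-|\theta(0)|}{1+|\theta(0)|}$.

*Example.* For $\theta=\lambda^m$, $m\ge1$, $\delta_\theta\equiv m$. For $b_a(\lambda)=\frac{\lambda-a}{1-\bar a\lambda}$, $|a|<1$, the identity $1-|b_a|^2=\frac{(1-|a|^2)(1-|\lambda|^2)}{|1-\bar a\lambda|^2}$ gives $\delta_{b_a}(\zeta)=\frac{1-|a|^2}{|\zeta-a|^2}$.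

**Julia–Carathéodory theorem** (see for example Cowen–MacCluer, *Composition Operators on Spaces of Analytic Functions*, Ch. 2). Let $\theta:\mathbb D\to\mathbb D$ be nonconstant holomorphic and $\delta=\delta_\theta(\zeta)<\infty$. Then $\theta$ has a nontangential limit $\alpha\in\mathbb T$ at $\zeta$; nontangentially $\theta'(z)\to\alpha\bar\zeta\delta$ and $\frac{\alpha-\theta(z)}{\zeta-z}\to\alpha\bar\zeta\delta$; $\frac{1-|\theta(r\zeta)|}{1-r}\to\delta$ as $r\to1$; and Julia's inequality holds:
$$|1-\bar\alpha\theta(z)|^2\le\delta\,(1-|\theta(z)|^2)\,\frac{|1-\bar\zeta z|^2}{1-|z|^2}.$$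

We draw three consequences. First, taking $z=r\zeta$ and multiplying the difference quotient by $\bar\alpha\zeta$, we get $\frac{1-\bar\alpha\theta(r\zeta)}{1-r}\to\delta$. Second, put
$$Y_r=\frac{1-|\theta_r|^2}{1-r^2}=\frac{1-|\theta_r|}{1-r}\cdot\frac{1+|\theta_r|}{1+r}.$$
Then $Y_r(\zeta)\to\delta_\theta(\zeta)$ in all cases: if $\delta<\infty$, the second factor tends to $1$; if $\delta=\infty$, the first factor tends to $\infty$ and the second is at least $\frac12$. In particular $\delta_\theta$ is measurable. Third, Julia's inequality at $z=r\zeta$ reads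
$$\frac{|1-\bar\alpha\,\theta(r\zeta)|^2}{(1-r)^2}\le\delta_\theta(\zeta)\,Y_r(\zeta). \tag{6}$$

**Lemma 1.** Let $\theta$ be inner, $0\ne h\in H^2$, $D(\theta h)<\infty$. Then $\delta_\theta<\infty$ a.e., $D(h)<\infty$, and
$$D(\theta h)=D(h)+\int_{\mathbb T}|h|^2\delta_\theta\,dm. \tag{7}$$

For $\theta=\lambda^m$ this says $\sum(k+m)|h_k|^2=\sum k|h_k|^2+m\sum|h_k|^2$, which is clear. In general (7) says that the boundary effect of $\theta$ on $D$ is integration against a density, and this is what replaces $(R f)\bar f$.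

*Proof.* If $\theta$ is constant, all is clear with $\delta_\theta=0$. Let $\theta$ be nonconstant and put $F=\theta h$.

**Step 1: finiteness and one inequality.** This step shows that both terms on the right of (7) are finite. For $K\in H^2$ let
$$Q_r(K)=\int\frac{|K|^2-|K_r|^2}{1-r^2}\,dm=\sum_k\frac{1-r^{2k}}{1-r^2}|K_k|^2 .$$
For $k\ge1$, $\frac{1-r^{2k}}{1-r^2}=1+r^2+\cdots+r^{2(k-1)}$ increases to $k$, so $Q_r(K)\uparrow D(K)$ as $r\uparrow1$. Since $|F|=|h|$ a.e. on $\mathbb T$ and $|F_r|^2=|\theta_r|^2|h_r|^2$,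
$$Q_r(F)=Q_r(h)+\int|h_r|^2\,Y_r\,dm .$$
Both terms on the right are nonnegative. Hence $Q_r(h)\le D(F)$ for all $r$, so $D(h)\le D(F)<\infty$; and
$$\int|h_r|^2Y_r\,dm\le D(F)\qquad\text{for all }r. \tag{8}$$
As $r\to1$, $h_r\to h$ a.e. and $Y_r\to\delta_\theta$. Fatou's lemma gives $\int|h|^2\delta_\theta\,dm\le D(F)<\infty$. Since $h\ne0$ a.e. on $\mathbb T$, $\delta_\theta<\infty$ a.e.

**Step 2: a linear version of the difference quotient.** Fatou's lemma gives only an inequality, and $|h_r|^2Y_r$ need not be dominated. To get equality we use a quotient that is linear in the dilated function, so that weak convergence suffices. If $D(K)<\infty$, put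
$$q_r(K)=\int\frac{|K|^2-K_r\bar K}{1-r}\,dm=\sum_k\frac{1-r^k}{1-r}|K_k|^2 .$$
Since $0\le\frac{1-r^k}{1-r}\le k$, dominated convergence gives $q_r(K)\to D(K)$ as $r\to1$. For $K=F$ and $K=h$, using $|F|=|h|$ a.e.,
$$q_r(F)-q_r(h)=\int\frac{h_r\bar h-\theta_rh_r\bar\theta\bar h}{1-r}\,dm=\int G_r\,\overline{h\sqrt{\delta_\theta}}\,dm,\qquad G_r=h_r\,\frac{1-\theta_r\bar\theta}{(1-r)\sqrt{\delta_\theta}} .$$
Here $G_r$ is defined a.e., because $0<\delta_\theta<\infty$ a.e.

**Step 3: passing to the limit.** We show that $G_r$ converges weakly along a sequence $r=r_j\to1$. At a.e. $\zeta$ the boundary value $\theta(\zeta)$ is the number $\alpha$ of the Julia–Carathéodory theorem. By (6), $|G_r|^2\le|h_r|^2Y_r$, so $\|G_r\|_{L^2}^2\le D(F)$ by (8). By the first consequence above, $G_r\to h\,\delta_\theta/\sqrt{\delta_\theta}=h\sqrt{\delta_\theta}$ a.e.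

A bounded sequence in $L^2(\mathbb T)$ that converges a.e. converges weakly to its a.e. limit. Indeed, let $\|G_j\|\le M$ and $G_j\to G$ a.e.; then $\|G\|\le M$ by Fatou. Given $\varphi\in L^2$ and $\varepsilon>0$, Egorov's theorem gives a set $E$ with $\|\varphi1_E\|<\varepsilon$ off which $G_j\to G$ uniformly; the integral of $|G_j-G||\varphi|$ over $E$ is at most $2M\varepsilon$, and off $E$ it tends to $0$.

Since $h\sqrt{\delta_\theta}\in L^2$ by Step 1, it is an allowed test function. In the limit, $D(F)-D(h)=\int|h|^2\delta_\theta\,dm$. $\square$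

## 8. Pairs in $H^2(\mathbb D)$ with equal norms and equal Dirichlet integrals

**Proposition 2.** Let $u,v\in H^2$, $u\ne0$, $D(u)<\infty$, $D(v)<\infty$. Suppose $\|Pu\|_{H^2}=\|Pv\|_{H^2}$ and $D(Pu)=D(Pv)<\infty$ for all polynomials $P$ in one variable. Then $v=cu$ with $|c|=1$.

It is important that all $P$ are allowed. For $u=\lambda$, $v=b_a$ with $a\ne0$, we have $\|u\|=\|v\|=1$. Since $b_a=-a+(1-|a|^2)\sum_{k\ge1}\bar a^{k-1}\lambda^k$,
$$D(b_a)=(1-|a|^2)^2\sum_{k\ge1}k|a|^{2(k-1)}=1=D(\lambda).$$
So $P=1$ sees no difference, although $\delta_\lambda\equiv1$ while $\delta_{b_a}$ is not constant.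

*Proof.*

**Step 1: equal moduli.** We use the norms to obtain a common outer factor. By Fact P, $\int P\bar Q(|u|^2-|v|^2)\,dm=0$ for all $P,Q$, and Fact S on $\mathbb T$ gives $|u|=|v|$ a.e. The outer factor of a nonzero $H^2$ function is determined, up to a unimodular constant, by its modulus on $\mathbb T$. So $u=\theta_1O$ and $v=\theta_2O$ with inner $\theta_1,\theta_2$ and the same outer $O$.

**Step 2: equal angular derivatives.** We use the Dirichlet integrals. Let $P\ne0$ and apply Lemma 1 with $h=PO$ and $\theta=\theta_1$, then $\theta=\theta_2$; the hypothesis holds since $D(\theta_1PO)=D(Pu)<\infty$ and $D(\theta_2PO)=D(Pv)<\infty$. We get $D(PO)<\infty$ and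
$$D(PO)+\int|P|^2|O|^2\delta_{\theta_1}dm=D(Pu)=D(Pv)=D(PO)+\int|P|^2|O|^2\delta_{\theta_2}dm .$$
The common term $D(PO)$ cancels; this is the cancellation of $O'/O$ announced in Section 6. Taking $P=1$ shows $|O|^2\delta_{\theta_i}\in L^1$. By Facts P and S, $|O|^2(\delta_{\theta_1}-\delta_{\theta_2})=0$ a.e. Since $O\ne0$ a.e., $\delta_{\theta_1}=\delta_{\theta_2}<\infty$ a.e.

**Step 3: equal inner functions up to a constant.** If one $\theta_i$ is constant, then both $\delta$'s vanish a.e. A nonconstant $\theta$ has $\delta_\theta>0$ everywhere, so both $\theta_i$ are unimodular constants and $v=cu$. Otherwise, at a.e. $\zeta$, $\theta_i\to\theta_i(\zeta)$ and $\theta_i'\to\theta_i(\zeta)\bar\zeta\delta_{\theta_i}(\zeta)$ nontangentially. So $\theta_1'\theta_2-\theta_1\theta_2'$ has the nontangential limit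
$$\bar\zeta\,\theta_1(\zeta)\theta_2(\zeta)\left(\delta_{\theta_1}(\zeta)-\delta_{\theta_2}(\zeta)\right)=0 .$$
By the Lusin–Privalov uniqueness theorem (a holomorphic function on $\mathbb D$ with nontangential limit $0$ on a set of positive measure is $0$), $\theta_1'\theta_2\equiv\theta_1\theta_2'$. So $\theta_2/\theta_1$ has derivative zero off the zeros of $\theta_1$, that is, $\theta_2=c\theta_1$. Boundary values give $|c|=1$, and $v=cu$. $\square$

## 9. From the ball to almost every slice

**Proposition 3.** Let $n\ge2$ and $f,g\in H_{n-1}$ with $\|pf\|_{n-1}=\|pg\|_{n-1}$ for all $p\in\mathbb C[z_1,\dots,z_n]$. Then $g=cf$ with $|c|=1$.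

*Proof.* If $f=0$, then $g=0$; assume $f\ne0$.

**Step 1: two families of equal forms.** By (4) with $\nu=n-1$, also $\|pf\|_n=\|pg\|_n$ for all $p$, where $\|h\|_n^2=\sum\|h_k\|_\sigma^2$. By (5), $\mathcal D(pf)=\mathcal D(pg)$ for all $p$. All these quantities are finite because $pf,pg\in H_{n-1}$. By Fact P, for all polynomials $p,q$,
$$\sum_k\int(pf)_k\overline{(qf)_k}\,d\sigma=\sum_k\int(pg)_k\overline{(qg)_k}\,d\sigma,\qquad\sum_kk\int(pf)_k\overline{(qf)_k}\,d\sigma=\sum_kk\int(pg)_k\overline{(qg)_k}\,d\sigma . \tag{9}$$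

**Step 2: densities on the sphere.** We rewrite (9) for homogeneous $p,q$ as integrals of $p\bar q$ against functions that do not depend on $p,q$ beyond their degrees. For $a,b\ge0$ put on $\partial\mathbb B^n$
$$B^f_{a,b}=\sum_{k\in\mathbb Z}f_{k-a}\overline{f_{k-b}},\qquad A^f_{a,b}=\sum_{k\in\mathbb Z}k\,f_{k-a}\overline{f_{k-b}} .$$
Only $k\ge\max(a,b)$ contributes. Since
$$k\,|f_{k-a}f_{k-b}|\le\tfrac k2\left(|f_{k-a}|^2+|f_{k-b}|^2\right),\qquad\sum_j(j+a)\|f_j\|_\sigma^2<\infty ,$$
the series for $A^f_{a,b}$ converges absolutely a.e. and in $L^1(\sigma)$; the series for $B^f_{a,b}$ does so by the same estimate without the factor $k$. If $p,q$ are homogeneous of degrees $a,b$, then $(pf)_k=pf_{k-a}$ and $(qf)_k=qf_{k-b}$, and (9) becomes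
$$\int p\bar q\,(B^f_{a,b}-B^g_{a,b})\,d\sigma=0,\qquad\int p\bar q\,(A^f_{a,b}-A^g_{a,b})\,d\sigma=0. \tag{10}$$

**Step 3: $B^f_{a,b}=B^g_{a,b}$ a.e.** In (10) the degrees of $p,q$ are tied to $(a,b)$, so we do not yet have enough test functions for Fact S. Two symmetries supply the rest. Shifting the summation index gives $B_{a+1,b+1}=B_{a,b}$, so $B_{a,b}$ depends only on $d=a-b$. Hence $\beta=B^f_{a,b}-B^g_{a,b}$ is annihilated by $p\bar q$ for all homogeneous $p,q$ with $\deg p-\deg q=d$. Next, $f_{k-a}\overline{f_{k-b}}$ is multiplied by $e^{i(b-a)t}$ under $\zeta\mapsto e^{it}\zeta$, so $\beta(e^{it}\zeta)=e^{-idt}\beta(\zeta)$. If $\deg p-\deg q=d'\ne d$, the invariance of $\sigma$ under this rotation gives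
$$\int p\bar q\,\beta\,d\sigma=e^{i(d'-d)t}\int p\bar q\,\beta\,d\sigma\qquad\text{for all }t,$$
so the integral is zero. Every $p\bar q$ is a sum of products of homogeneous ones, so Fact S gives $\beta=0$ a.e.

**Step 4: $A^f_{a,b}=A^g_{a,b}$ a.e.** Shifting the index now gives $A_{a+1,b+1}=\sum_k(k+1)f_{k-a}\overline{f_{k-b}}=A_{a,b}+B_{a,b}$. So $A_{a,b}$ alone does not depend only on $d$. But by Step 3 the difference $A^f_{a,b}-A^g_{a,b}$ does, and it has the same behavior under rotations. The argument of Step 3 applies word for word.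

**Step 5: the hypotheses of Proposition 2 on slices.** For $\zeta$ outside a $\sigma$-null set, the equalities of Steps 3 and 4 hold at $\zeta$ for all (countably many) $a,b$, and $\sum_k(1+k)(|f_k(\zeta)|^2+|g_k(\zeta)|^2)<\infty$. For such $\zeta$ put
$$u(\lambda)=f(\lambda\zeta)=\sum_kf_k(\zeta)\lambda^k,\qquad v(\lambda)=g(\lambda\zeta)=\sum_kg_k(\zeta)\lambda^k .$$
Then $u,v\in H^2$ with $D(u),D(v)<\infty$. For a polynomial $P=\sum_aP_a\lambda^a$, the $k$-th coefficient of $Pu$ is $\sum_aP_af_{k-a}(\zeta)$, so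
$$\|Pu\|_{H^2}^2=\sum_{a,b}P_a\overline{P_b}\,B^f_{a,b}(\zeta),\qquad D(Pu)=\sum_{a,b}P_a\overline{P_b}\,A^f_{a,b}(\zeta),$$
and likewise for $v$ with $g$. The sums over $a,b$ are finite and the series at $\zeta$ converge absolutely, so $D(Pu)<\infty$. Hence $\|Pu\|=\|Pv\|$ and $D(Pu)=D(Pv)<\infty$ for all $P$.

Fix $k_0$ with $f_{k_0}\not\equiv0$. The zero set of $f_{k_0}$ in $\mathbb C^n$ is a cone of Lebesgue measure zero, so by polar coordinates it meets the sphere in a $\sigma$-null set. Thus $u\ne0$ for a.e. $\zeta$. Proposition 2 gives, for a.e. $\zeta$, a number $c(\zeta)$ with $|c(\zeta)|=1$ and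
$$g_k(\zeta)=c(\zeta)f_k(\zeta)\qquad\text{for all }k. \tag{11}$$

**Step 6: one constant for all slices.** So far $c(\zeta)$ may vary with the slice. From (11), for a.e. $\zeta$,
$$|g_{k_0}|=|f_{k_0}|,\qquad g_kf_{k_0}=c(\zeta)f_kf_{k_0}=g_{k_0}f_k .$$
A set of full measure is dense in the sphere and the functions are continuous, so both relations hold on all of $\partial\mathbb B^n$, and by homogeneity on $\mathbb C^n$. The set $\{f_{k_0}\ne0\}\subset\mathbb C^n$ is open, dense and connected, and $g_{k_0}/f_{k_0}$ is holomorphic and unimodular on it. So it equals a constant $c$ with $|c|=1$, and $g_{k_0}=cf_{k_0}$. Then $g_kf_{k_0}=cf_{k_0}f_k$, i.e. $g_k=cf_k$, for every $k$. So $g=cf$. $\square$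

## 10. Proof of Theorems A and B

Let $f,g\in H_\nu$ with $\|pf\|_\nu=\|pg\|_\nu$ for all $p$, $f\ne0$ and $\nu\ne n$.

**Case 1: $\nu>n$.** Done in Section 5, with the weighted Bergman norm.

**Case 2: $0<\nu<n$ and $n-\nu\notin\mathbb Z$.** Done in Section 5, by iterating (4) past $n$.

**Case 3: $n-\nu\in\{1,\dots,n-1\}$.** Then $n\ge2$; this case contains $\nu=1$ for every $n\ge2$. Iterate (4) $n-1-\nu$ times. The factors used are $\frac{n-\nu-j}{\nu+j}$ with $0\le j\le n-2-\nu$, and there $n-\nu-j\ge2$. So $\|pf\|_{n-1}=\|pg\|_{n-1}$ for all $p$, with $f,g\in H_\nu\subseteq H_{n-1}$. Proposition 3 gives $g=cf$ with $|c|=1$.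

For $0<\nu<n$ with $n-\nu$ an integer we are in Case 3, so the cases exhaust $\nu\ne n$. This proves statement 1, and by Section 3 statements 2 and 3, for all $\nu\ne n$. The failure at $\nu=n$ was shown in Section 5. Theorem B is proved, and Theorem A is its case $\nu=1$, $n>1$: there are no proper submodules $\mathcal S_1\ne\mathcal S_2$ of $H^2_n$, $n>1$, with $\mathcal S_1\cong\mathcal S_2$. $\blacksquare$

## 11. Vector-valued functions: a pair $F,G$ not related by a constant matrix

Proposition C shows that scalar-valuedness is essential. The construction uses the averaging of Section 4: in $H^2_n$ the weights form a polynomial in $k$, and a polynomial is killed by a high enough difference.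

*Proof of Proposition C.*

**Step 1: vectors that shift the weight.** Let $Z_j$ be the vector with entries $(j!/\alpha!)^{1/2}z^\alpha$, $|\alpha|=j$. Since $\sum_{|\alpha|=j}\frac{j!}{\alpha!}|z^\alpha|^2=|z|^{2j}$, which is $1$ on the sphere, (1) with $\nu=1$ gives for every polynomial $p$
$$\|pZ_j\|^2=\sum_kw_{k+j}\|p_k\|_\sigma^2,\qquad w_k=\frac{(n)_k}{k!}=\binom{n+k-1}{n-1} .$$

**Step 2: an alternating identity, split by sign.** As $w$ is a polynomial of degree $n-1$ in $k$, its $n$-th difference vanishes: $\sum_{j=0}^n(-1)^j\binom njw_{k+j}=0$ for all $k\ge0$. Put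
$$F=\bigoplus_{j\text{ even},\,j\le n}\tbinom nj^{1/2}Z_j,\qquad G=\bigoplus_{j\text{ odd},\,j\le n}\tbinom nj^{1/2}Z_j ,$$
padded with zeros to have values in a common $\mathbb C^r$. Then
$$\|pF\|^2-\|pG\|^2=\sum_k\|p_k\|_\sigma^2\sum_{j=0}^n(-1)^j\tbinom njw_{k+j}=0 .$$
So $pF\mapsto pG$ is well defined and isometric, and it extends to a unitary module map $[F]\to[G]$ of the cyclic submodules generated by $F$ and $G$.

**Step 3: no constant matrix.** Suppose $G=WF$ with $W$ constant. The entries of $G$ are homogeneous of odd degrees (or zero), while the entries of $WF$ are linear combinations of homogeneous polynomials of even degrees. So $G=0$. But $j=1\le n$ contributes the block $\sqrt n\,Z_1\ne0$ to $G$, a contradiction. $\blacksquare$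

*Example.* For $n=2$ we have $w_k=k+1$, and
$$F=(1,\;z_1^2,\;\sqrt2\,z_1z_2,\;z_2^2),\qquad G=(\sqrt2\,z_1,\;\sqrt2\,z_2,\;0,\;0).$$
The identity is $(k+1)-2(k+2)+(k+3)=0$. For $p=1$ it reads $\|F\|^2=1+1+2\cdot\frac12+1=4=2+2=\|G\|^2$.
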